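\title{Non-complete $K_\ell$-critical graphs for every $\ell\ge 3$}

\begin{abstract}
A graph is $K_\ell$-critical if it contains a $K_\ell$, deleting any vertex lowers its chromatic number by one, and deleting the vertices of any $K_\ell$ lowers its chromatic number by $\ell$. Complete graphs on at least $\ell$ vertices have this property, and it has been conjectured that no other graph does. We disprove the conjecture for every $\ell\ge 3$: for each $k\ge 2\ell^2+10\ell+1$ there is a $K_\ell$-critical graph with chromatic number $k$ and clique number $\ell+1$. This clique number is the smallest possible, and for $\ell\ge3$ every $K_\ell$-critical graph with chromatic number at most $\ell+2$ is complete. The construction says nothing about $\ell=2$, which is the Erd\H{o}s--Lov\'asz double-critical graph conjecture.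
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. We write $\chi(G)$ and $\omega(G)$ for the chromatic number and the clique number of $G$, we identify a subgraph isomorphic to the complete graph $K_\ell$ with its vertex set, and we put $[r]=\{1,\dots,r\}$.

Let $T$ be a set of $\ell$ vertices of $G$. A coloring of $G-T$ and a coloring of $G[T]$ with new colors together color $G$, so
\[
\chi(G)-\chi(G-T)\le\chi(G[T])\le \ell .
\]
Deleting $\ell$ vertices therefore lowers the chromatic number by at most $\ell$, and it can lower it by exactly $\ell$ only if these vertices form a clique. We study the graphs in which every $\ell$-clique attains this extreme.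

\begin{definition}\label{def:critical}
Let $\ell\ge2$. A graph $G$ is \emph{$K_\ell$-critical} if
\begin{enumerate}
\item[(i)] $G$ contains a $K_\ell$;
\item[(ii)] $\chi(G-v)=\chi(G)-1$ for every vertex $v$ of $G$;
\item[(iii)] $\chi(G-T)=\chi(G)-\ell$ for every $K_\ell$ $T$ of $G$.
\end{enumerate}
\end{definition}

The complete graph $K_k$ is $K_\ell$-critical for every $k\ge\ell$. Conditions (i) and (ii) exclude trivial examples: the $5$-cycle satisfies (ii) and, for $\ell=3$, satisfies (iii) vacuously, while $K_{\ell+1}$ together with an isolated vertex satisfies (i) and (iii). The definition and the following conjecture are taken from Longbrake and Tariq~\cite{LT}.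

\begin{quote}
\textbf{Conjecture.} If $G$ is $K_\ell$-critical for some $\ell\ge2$, then $G$ is a complete graph.
\end{quote}

For $\ell=2$ this is the Erd\H{o}s--Lov\'asz double-critical graph conjecture (see Remark~\ref{rem:two}). The conjecture is a natural guess. A short recoloring argument shows that, in any coloring of $G-T$ with $\chi(G)-\ell$ colors, every color class contains a vertex adjacent to all of $T$. If these vertices were adjacent to each other, they would form with $T$ a clique on $\chi(G)$ vertices, and (ii) would make this clique the whole graph. For small chromatic number this is what happens (Theorem~\ref{thm:limits}). In general it does not.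

\begin{theorem}\label{thm:main}
Let $\ell\ge3$ and $k\ge 2\ell^2+10\ell+1$. There is a $K_\ell$-critical graph $G'$ with $\chi(G')=k$ and $\omega(G')=\ell+1<k$. In particular, $G'$ is not complete.
\end{theorem}

\begin{theorem}\label{thm:limits}
Let $\ell\ge2$, let $G$ be $K_\ell$-critical and let $k=\chi(G)$.
\begin{enumerate}
\item[(a)] If $k>\ell$, then every $K_\ell$ of $G$ has at least $k-\ell$ common neighbors, so $\omega(G)\ge\ell+1$.
\item[(b)] If $k\le\ell+1$, or if $\ell\ge3$ and $k=\ell+2$, then $G$ is complete.
\end{enumerate}
\end{theorem}

Thus the conjecture fails for every $\ell\ge3$, and the clique number in Theorem~\ref{thm:main} is the smallest possible. We have not tried to optimize the bound on $k$.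

The room for a counterexample comes from the fact that (iii) speaks only about $\ell$-cliques. For $\ell=2$ it constrains every edge, but for $\ell\ge3$ a graph may have a large part that meets no $K_\ell$. Put $r=k-\ell$. Our graph consists of a \emph{core} $D$, which contains every $K_\ell$, and a triangle-free part $Y$ attached to it. For each $K_\ell$ $T$ we fix an $r$-coloring $\psi_T$ of $D-T$, and we put into $Y$ every kind of vertex and edge that still allows each $\psi_T$ to extend to $Y$ (Section~\ref{sec:extension}). Then $\chi(G-T)\le r$ holds by construction, and the work lies in showing that $G$ cannot be colored with $r+\ell-1$ colors. A vertex of $Y$ records one color in $[r]$ for each $T$, so $Y$ is built on a power of $K_r$. A coloring of such a power with only $\ell-1$ spare colors must essentially follow one coordinate $T^*$ (Section~\ref{sec:selection}). If it followed $T^*$ exactly, the $r$ colors it uses would all be blocked on $T^*$, leaving $\ell-1$ colors for a $K_\ell$. The spare colors allow deviations, and these are ruled out by a bounded configuration around $T^*$ (Section~\ref{sec:local}). Section~\ref{sec:reduction} combines these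 steps, and Section~\ref{sec:template} constructs a core in which every $K_\ell$ has such a configuration.

\section{What $K_\ell$-criticality forces}\label{sec:limits}

\begin{proof}[Proof of Theorem~\ref{thm:limits}]
(a) Let $T$ be a $K_\ell$. Color $G-T$ properly with $k-\ell$ colors and give the vertices of $T$ $\ell$ new colors. Suppose that a color class $I$ of $G-T$ contains no common neighbor of $T$. Recolor each $x\in I$ with the color of a vertex of $T$ not adjacent to $x$. Since $I$ is independent, the result is a proper coloring of $G$, and it uses at most $(k-\ell-1)+\ell=k-1$ colors, a contradiction. So each of the $k-\ell$ classes contains a common neighbor of $T$.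

(b) If $G$ contains a $K_k$, then $G=K_k$, because a vertex $v$ outside the $K_k$ would have $\chi(G-v)=k$, contrary to (ii). So it suffices to find a $K_k$. By (i) we have $k\ge\ell$, and (i) gives a $K_k$ if $k=\ell$; part (a) gives one if $k=\ell+1$.

Let $k=\ell+2$. By (a) there is a $K_{\ell+1}$, say $W$. Take distinct $u,v,w\in W$. The clique $W\setminus\{v\}$ has at least two common neighbors, so one of them, $v'$, lies outside $W$; in the same way some $w'\notin W$ is adjacent to all of $W\setminus\{w\}$. Suppose $v'\ne w'$. Then $T=(W\setminus\{u,v\})\cup\{v'\}$ is a $K_\ell$ and $\{u,v,w'\}$ is a triangle disjoint from $T$, although $\chi(G-T)=2$. Hence $v'=w'$. This vertex is adjacent to all of $(W\setminus\{v\})\cup(W\setminus\{w\})=W$, and $W\cup\{v'\}$ is a $K_k$.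
\end{proof}

The proof of (a) shows what any counterexample must look like: in every coloring of $G-T$ with $k-\ell$ colors, each color appears on a common neighbor of $T$. This is property (W) in Section~\ref{sec:local}.

\begin{remark}[The case $\ell=2$]\label{rem:two}
A graph $G$ is $K_2$-critical if and only if it has an edge, is connected, and deleting the two ends of any edge lowers $\chi$ by $2$. Indeed, (ii) forces connectedness, since otherwise we could delete a vertex outside a component of chromatic number $\chi(G)$. Conversely, in a connected graph with an edge every vertex $v$ lies on an edge $uv$, and $\chi(G-v)\le\chi(G-u-v)+1=\chi(G)-1$. So the case $\ell=2$ of the conjecture is exactly the Erd\H{o}s--Lov\'asz double-critical graph conjecture. The last argument in the proof of (b) needs only three vertices in $W$, so it applies to $\ell=2$, $k=4$ as well.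
\end{remark}

\section{The universal extension of a core}\label{sec:extension}

From now on $\ell\ge3$ and $r\ge2$ are integers, and
\[
k=r+\ell,\qquad n=k-1=r+\ell-1 .
\]
We first remove condition (ii) from the task. Any graph has a vertex-critical induced subgraph with the same chromatic number; the point is that passing to it cannot lose a $K_\ell$.

\begin{lemma}\label{lem:reduction}
Suppose $G$ contains a $K_\ell$, $\chi(G)=k>\omega(G)$, and $\chi(G-T)\le k-\ell$ for every $K_\ell$ $T$ of $G$. Let $G'$ be an inclusion-minimal induced subgraph of $G$ with $\chi(G')=k$. Then $G'$ is $K_\ell$-critical, is not complete, and contains every vertex of $G$ that lies in a $K_\ell$.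
\end{lemma}

\begin{proof}
If $v$ lies in a $K_\ell$ $T$, then $\chi(G-v)\le\chi(G-T)+\ell-1\le k-1$, so every induced subgraph of chromatic number $k$ contains $v$. This gives the last claim and (i). Minimality gives (ii). If $T$ is a $K_\ell$ of $G'$, then $k-\ell\le\chi(G'-T)\le\chi(G-T)\le k-\ell$, which is (iii). A complete $G'$ would be a $K_k$, but $\omega(G)<k$.
\end{proof}

We now need a graph with small clique number that is $r$-colorable after deleting any $K_\ell$ but is not $n$-colorable.

\begin{definition}\label{def:core}
A \emph{core} is a graph $D$ containing a $K_\ell$, together with a proper coloring $\psi_T\colon V(D)\setminus T\to[r]$ for each $T\in\mathcal T$, where $\mathcal T$ is the set of all $K_\ell$'s of $D$.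
\end{definition}

Suppose that $G$ contains $D$ as an induced subgraph, that every $K_\ell$ of $G$ lies in $D$, and that every $\psi_T$ extends to an $r$-coloring of $G-T$. Each vertex $y$ outside $D$ then has a \emph{type} $(m,S)$: the vector $m\in[r]^{\mathcal T}$ lists its colors in the extended colorings, and $S$ is its neighborhood in $D$. The set $S$ contains no $K_{\ell-1}$, because $y$ lies in no $K_\ell$, and $S$ is contained in the set of vertices \emph{allowed} for $m$,
\[
\operatorname{al}(m)=\{x\in V(D): \psi_T(x)\ne m_T \text{ for all } T\in\mathcal T \text{ with } x\notin T\}.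
\]
If two vertices outside $D$ are adjacent, their vectors differ in every coordinate; we call two such vectors \emph{adjacent}. To make $G$ hard to color we use all types.

Let $\Gamma$ be the graph whose vertices are the pairs $(m,S)$ with $m\in[r]^{\mathcal T}$, $S\subseteq\operatorname{al}(m)$ and $D[S]$ $K_{\ell-1}$-free, and in which $(m,S)$ and $(m',S')$ are adjacent if $m,m'$ are adjacent and $S\cap S'=\emptyset$. The last condition ensures that an edge between new vertices forms no triangle with a vertex of $D$.

We cannot attach $\Gamma$ itself to $D$: the pairs $((i,\dots,i),\emptyset)$, $i\in[r]$, form a $K_r$, which contains new $\ell$-cliques as soon as $r\ge\ell$. To destroy the triangles of $\Gamma$ while keeping its coloring constraints we use the \emph{categorical product} $\Gamma\times Z$, the graph on $V(\Gamma)\times V(Z)$ in which $(g,\zeta)$ and $(g',\zeta')$ are adjacent if $gg'$ is an edge of $\Gamma$ and $\zeta\zeta'$ is an edge of $Z$. There are triangle-free graphs of arbitrarily large chromatic number, by the constructions of Zykov or Mycielski. Fix a triangle-free $Z$ with $\chi(Z)>n^{|V(\Gamma)|}$, put $Y=\Gamma\times Z$, and let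 $G$ be the disjoint union of $D$ and $Y$ together with all edges from $((m,S),\zeta)$ to the vertices of $S$.

A \emph{compatible pair} is a proper coloring $\varphi\colon V(D)\to[n]$ together with a proper coloring $c\colon V(\Gamma)\to[n]$ such that $c(m,S)\notin\varphi(S)$ for all $(m,S)\in V(\Gamma)$.

\begin{lemma}\label{lem:G}
For every core, the graph $G$ has the following properties.
\begin{enumerate}
\item[(a)] Every $K_\ell$ of $G$ lies in $D$, and $\omega(G)=\omega(D)$.
\item[(b)] $\chi(G-T)\le r$ for every $K_\ell$ $T$ of $G$.
\item[(c)] $G$ is $n$-colorable if and only if a compatible pair exists.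
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A triangle in $Y$ would project to a triangle in $Z$, so a clique of $G$ has at most two vertices in $Y$. Two adjacent vertices of $Y$ have disjoint neighborhoods $S,S'$ in $D$, so a clique with two vertices in $Y$ has size $2<\ell$. A clique with exactly one vertex $((m,S),\zeta)$ in $Y$ has its other vertices in $S$, so it has size at most $1+(\ell-2)$. Every clique of size at least $\ell$ therefore lies in $D$, and $\omega(D)\ge\ell$.

(b) By (a), $T\in\mathcal T$. Color $x\in V(D)\setminus T$ with $\psi_T(x)$ and $((m,S),\zeta)$ with $m_T$. Edges of $D-T$ are properly colored because $\psi_T$ is proper, edges of $Y$ because their vectors are adjacent, and an edge from $((m,S),\zeta)$ to $x\in S\setminus T$ because $x\in\operatorname{al}(m)$.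

(c) Given a compatible pair, color $D$ by $\varphi$ and $(g,\zeta)$ by $c(g)$. Conversely, let $f$ be a proper $n$-coloring of $G$ and $\varphi=f|_{V(D)}$. Assign to $\zeta\in V(Z)$ the function $g\mapsto f(g,\zeta)$ on $V(\Gamma)$. There are only $n^{|V(\Gamma)|}<\chi(Z)$ such functions, so this assignment is not a proper coloring of $Z$: some adjacent $\zeta,\zeta'$ receive the same function $c$. If $g,g'$ are adjacent in $\Gamma$, then $(g,\zeta)$ and $(g',\zeta')$ are adjacent in $Y$, so $c(g)\ne c(g')$. Since $((m,S),\zeta)$ is adjacent to all of $S$, we have $c(m,S)\notin\varphi(S)$.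
\end{proof}

It remains to find a core with $\omega(D)=\ell+1$ and no compatible pair. The reason to hope for one is the following ideal case. Suppose that $c(m,S)=h(m_{T^*})$ for all $(m,S)$, for one fixed $T^*\in\mathcal T$ and an injective $h\colon[r]\to[n]$. Take $t\in T^*$ and $i\in[r]$, and let $m$ have $m_{T^*}=i$ and $m_T\ne\psi_T(t)$ whenever $t\notin T$. Then $(m,\{t\})$ is a vertex of $\Gamma$, since $\ell-1\ge2$, so $\varphi(t)\ne h(i)$. The clique $T^*$ is thus colored with the $n-r=\ell-1$ colors outside $h([r])$, which is impossible. Two things can differ from this picture: $c$ may depend on $S$, and $c$ may depend on other coordinates. The next two sections treat these separately.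

\section{The problem around one clique}\label{sec:local}

Here we keep a single coordinate. A \emph{local configuration} $(X,T,\psi)$ is a graph $X$, a $K_\ell$ $T$ of $X$ and a proper coloring $\psi\colon V(X)\setminus T\to[r]$. For $i\in[r]$ let
\[
A_i=T\cup\{x\in V(X)\setminus T:\psi(x)\ne i\},
\]
and let $\mathcal S_i$ be the family of sets $S\subseteq A_i$ with $X[S]$ $K_{\ell-1}$-free. Every subset of $A_i$ with at most $\ell-2$ elements belongs to $\mathcal S_i$. A \emph{local coloring} consists of a proper coloring $\varphi\colon V(X)\to[n]$ and colors $c_i(S)\in[n]$ for $i\in[r]$, $S\in\mathcal S_i$, such that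
\begin{enumerate}
\item[(L1)] $c_i(S)\notin\varphi(S)$;
\item[(L2)] $c_i(S)\ne c_{i'}(S')$ whenever $i\ne i'$ and $S\cap S'=\emptyset$.
\end{enumerate}
This is the definition of a compatible pair with $\mathcal T$ replaced by $\{T\}$; other $\ell$-cliques of $X$ are ignored. A color $\gamma$ is \emph{free for $i$} if $\gamma\notin\varphi(A_i)$. An index $i$ with a free color $\gamma$ can satisfy (L1) with the constant choice $c_i=\gamma$. An index without one has to change its color as $S$ varies, and this costs colors.

\begin{example}[$T$ alone is not enough]\label{ex:bare}
Let $X=T$. Color $T$ with $\tau_1,\dots,\tau_\ell$, and let $\gamma_1,\dots,\gamma_{r-1}$ be the remaining colors. Put $c_i(S)=\gamma_i$ for $i<r$, and let $c_r(S)$ be any $\tau_j\notin\varphi(S)$, which exists because $|S|\le\ell-2$. This is a local coloring: the index $r$ reuses the colors of $T$.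
\end{example}

To block this we add, as Theorem~\ref{thm:limits}(a) requires anyway, a common neighbor $w_i$ of $T$ with $\psi(w_i)=i$ for each $i$.

\begin{example}[$\ell=4$, $r=2$]\label{ex:four}
Let $X$ consist of $T=K_4$ and two nonadjacent common neighbors $w_1,w_2$ of $T$, with $\psi(w_i)=i$. Here $n=5$, and there is no local coloring. Indeed, $A_1=T\cup\{w_2\}$ and $A_2=T\cup\{w_1\}$ are copies of $K_5$, so all five colors appear on each. The color $\gamma^1=c_1(\emptyset)$ appears on some $x_1\in A_1$; the color $\gamma^2=c_1(\{x_1\})$ differs from $\gamma^1$ and appears on some $x_2\in A_1$; and $\gamma^3=c_1(\{x_1,x_2\})$ differs from both. The index $2$ yields three distinct colors $\eta^1,\eta^2,\eta^3$ in the same way. Since $3+3>5$, some $\gamma^p$ equals some $\eta^q$. Take $p+q$ minimal. The two sets that define $\gamma^p$ and $\eta^q$ are colored with $\gamma^1,\dots,\gamma^{p-1}$ and $\eta^1,\dots,\eta^{q-1}$, which are all different, so the sets are disjoint. This contradicts (L2).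
\end{example}

\begin{example}[$\ell=3$]\label{ex:three}
Let $X$ consist of a triangle $T=\{t_1,t_2,t_3\}$ and pairwise nonadjacent common neighbors $w_1,\dots,w_r$ of $T$, with $\psi(w_i)=i$. For $r=2$ the count of Example~\ref{ex:four} becomes $2+2\le4$, and in fact a local coloring exists for every $r\ge2$. Use the $r+2$ colors $\tau_1,\tau_2,\tau_3,\delta,\gamma_3,\dots,\gamma_r$ and put $\varphi(t_j)=\tau_j$, $\varphi(w_1)=\varphi(w_2)=\delta$, $\varphi(w_i)=\gamma_i$ for $i\ge3$. The members of $\mathcal S_i$ are independent sets, so each is a single $t_j$ or a set of vertices $w_a$ with $a\ne i$. Put $c_i(S)=\gamma_i$ for $i\ge3$; put $c_1(S)=\tau_1$ if $w_2\in S$ and $c_1(S)=\delta$ otherwise; put $c_2(S)=\tau_3$ if $S=\{t_2\}$ and $c_2(S)=\tau_2$ otherwise. Then (L1) holds, and (L2) holds because different indices use disjoint sets of colors.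
\end{example}

In Example~\ref{ex:three} the index $1$ survives on the two colors $\delta,\tau_1$ because no independent set in $A_1$ carries both. A vertex $u$ adjacent to $w_1,t_2,t_3$ with $\psi(u)=2$ changes this: it avoids the free colors $\gamma_i$, so it is forced to have color $\tau_1$, and $\{w_2,u\}$ is independent. We are led to two properties of a local configuration, for some fixed vertices $w_1,\dots,w_r\in V(X)\setminus T$.
\begin{enumerate}
\item[(W)] For each $i\in[r]$, the vertex $w_i$ is adjacent to all of $T$ and $\psi(w_i)=i$.
\item[(U)] For all $a\ne b$ in $[r]$ and all $t\in T$ there is $u\in V(X)\setminus T$ with $\psi(u)=b$ that is adjacent to $w_a$ and to all of $T\setminus\{t\}$.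
\end{enumerate}

\begin{proposition}\label{prop:local}
A local configuration that satisfies \textup{(W)}, and also \textup{(U)} if $\ell=3$, has no local coloring.
\end{proposition}

\begin{proof}
Suppose that $(\varphi,c)$ is a local coloring.

\emph{Chains.} For each $i\in[r]$ define colors $\gamma_i^1,\gamma_i^2,\dots$ and sets $S_i^0\subset S_i^1\subset\cdots$ as follows. Put $S_i^0=\emptyset$ and $\gamma_i^p=c_i(S_i^{p-1})$. If $\gamma_i^p$ is free for $i$, or if $p=\ell-1$, stop. Otherwise choose $x\in A_i$ with $\varphi(x)=\gamma_i^p$ and put $S_i^p=S_i^{p-1}\cup\{x\}$. Then $|S_i^p|\le\ell-2$, so $S_i^p\in\mathcal S_i$, and $\varphi(S_i^p)=\{\gamma_i^1,\dots,\gamma_i^p\}$, so the colors of the chain are distinct by (L1). Let $Q_i$ be the set of these colors. Call $i$ \emph{settled} if the last color of its chain, denoted $\gamma_i$, is free for $i$, and \emph{unsettled} otherwise. An unsettled chain stops only at $p=\ell-1$, so $|Q_i|=\ell-1$ for unsettled $i$.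

\emph{The sets $Q_i$ are pairwise disjoint.} Suppose $i\ne i'$ and $\gamma_i^p=\gamma_{i'}^{p'}$ with $p+p'$ minimal. By minimality $\varphi(S_i^{p-1})$ and $\varphi(S_{i'}^{p'-1})$ are disjoint, so $S_i^{p-1}\cap S_{i'}^{p'-1}=\emptyset$, and (L2) is violated. Consequently
\begin{equation}\label{eq:count}
\sum_{i=1}^r\bigl(|Q_i|-1\bigr)\le n-r=\ell-1 .
\end{equation}

\emph{At least two indices are unsettled.} Otherwise there is $i_0$ such that every $i\ne i_0$ is settled. By (W), $T\cup\{w_{i_0}\}$ is a $K_{\ell+1}$ contained in $A_i$ for every $i\ne i_0$. It avoids the $r-1$ distinct colors $\gamma_i$, $i\neq i_0$, so it is properly colored with $n-(r-1)=\ell$ colors, which is impossible.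

Two unsettled indices contribute $2(\ell-2)$ to the left side of \eqref{eq:count}, so $2(\ell-2)\le\ell-1$, that is, $\ell\le3$. This finishes the proof for $\ell\ge4$.

\emph{The case $\ell=3$.} Now \eqref{eq:count} holds with equality: exactly two indices $p,q$ are unsettled, $|Q_p|=|Q_q|=2$, and every other $i$ is settled with $Q_i=\{\gamma_i\}$. The sets $Q_i$ have total size $r+2=n$, so they partition $[n]$. Let $L=Q_p\cup Q_q$, a set of four colors. A vertex $x$ with $x\in T$ or $\psi(x)\in\{p,q\}$ lies in $A_i$ for all $i\notin\{p,q\}$, so $\varphi(x)\in L$.

The triangle $T$ uses three colors of $L$, and $w_p,w_q$ are adjacent to all of $T$, so both have the fourth color $\delta$ of $L$. Name the indices so that $\delta\in Q_p$, and write $Q_p=\{\delta,\tau\}$ with $\tau=\varphi(t)$, $t\in T$. By (U) there is $u$ with $\psi(u)=q$ adjacent to $w_p$ and to both vertices of $T\setminus\{t\}$. Its color lies in $L$ and differs from $\delta$ and from the two colors on $T\setminus\{t\}$, so $\varphi(u)=\tau$.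

Let $S=\{w_q,u\}$. Both vertices have $\psi$-color $q\ne p$, so they are nonadjacent and lie in $A_p$; hence $S\in\mathcal S_p$. By (L1), $c_p(S)\notin\varphi(S)=Q_p$. For $i\ne p$, (L2) gives $c_p(S)\ne c_i(\emptyset)=\gamma_i^1$. The only color not yet excluded is $\gamma_q^2=c_q(\{x\})$, where $\varphi(x)=\gamma_q^1\in Q_q$. Since $\varphi(S)=Q_p$, we have $x\notin S$, and (L2) gives $c_p(S)\ne\gamma_q^2$. So $c_p(S)$ is none of the $n$ colors, a contradiction.
\end{proof}

\section{Colorings of powers of $K_r$ with few spare colors}\label{sec:selection}

Properties (W) and (U) create new $\ell$-cliques, such as $(T\setminus\{t\})\cup\{w_a\}$, so a core with these properties has many coordinates. We have to find the clique to which Proposition~\ref{prop:local} can be applied. The vertices $(m,\emptyset)$ of $\Gamma$ span the categorical power of $K_r$ on $[r]^{\mathcal T}$. Each coordinate projection is a proper $r$-coloring of it, and the next lemma says that a coloring with few spare colors agrees with one projection on a large set of two-valued vectors. For $A\subseteq\mathcal T$ and $i,j\in[r]$ let $i_Aj\in[r]^{\mathcal T}$ be the vector equal to $i$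 on $A$ and to $j$ off $A$.

\begin{lemma}\label{lem:selection}
Let $\mathcal T$ be a finite nonempty set, let $s\ge2$ and $r>4s$, and let $c\colon[r]^{\mathcal T}\to[r+s]$ give different colors to adjacent vectors. Let $h(i)=c(i,\dots,i)$; this map is injective. Then there are $T^*\in\mathcal T$ and $K\subseteq[r]$ with $|K|\ge r-s$ such that $c(i_{\{T^*\}}j)=h(i)$ for all $i,j\in K$.
\end{lemma}

The loss of $s$ indices cannot be avoided. With two coordinates, put $c(i,j)=r+j$ if $j\le s$ and $c(i,j)=i$ otherwise. This is proper. The second coordinate cannot serve as $T^*$, since $c(j,i)=j\ne h(i)$ for distinct $i,j>s$. The first can, but then $K$ contains no $a\le s$, since $c(a,i)\in\{a,r+i\}$ differs from $h(a)=r+a$ for $i\ne a$. Some largeness of $r$ is needed as well: for $r=2$, $s=0$ and three coordinates, the majority value of $m$ is a proper coloring with $c(i_{\{T\}}j)=h(j)$ for every $T$.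

\begin{proof}
The constant vectors are pairwise adjacent, so $h$ is injective. Call $A\subseteq\mathcal T$ \emph{winning} if there is $K_A\subseteq[r]$ with $|K_A|\ge r-s$ and $c(i_Aj)=h(i)$ for all $i,j\in K_A$. We must find a winning singleton. The set $\mathcal T$ is winning, with $K_{\mathcal T}=[r]$. The empty set is not, since $c(i_\emptyset j)=h(j)\ne h(i)$ for $i\ne j$. Write $A^c=\mathcal T\setminus A$.

\emph{(a) For every $A$, one of $A$, $A^c$ is winning.} Color the cell $(i,j)$ of the grid $[r]^2$ with $c(i_Aj)$. Cells that differ in both coordinates correspond to adjacent vectors, so any two cells of one color share a row or a column. Each color class therefore lies in a line: if it contains $(i,j)$ and $(i,j')$ with $j\ne j'$, a cell outside row $i$ cannot share a column with both, and the same holds with rows and columns exchanged. Assign to each color that is used one line containing its class. The color of $(i,j)$ is assigned to row $i$ or to column $j$, so a row and a column cannot both be without a color. Hence every row has a color, or every column has.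

Suppose every row has a color. Let $I$ be the set of rows with exactly one color and $J$ the set of columns with none. Counting colors gives $r+(r-|I|)+(r-|J|)\le r+s$, so $K=I\cap J$ has at least $r-s$ elements. For $i,j\in K$ the color of $(i,j)$ is not assigned to column $j$, so it is the unique color of row $i$. This color is the same for all $j\in K$, and $j=i$ shows that it is $h(i)$. So $A$ is winning. If every column has a color, transpose the grid; since $i_Aj=j_{A^c}i$, this replaces $A$ by $A^c$, and $A^c$ is winning.

\emph{(b) Disjoint sets $A,B$ are not both winning.} Otherwise $|K_A\cap K_B|\ge r-2s\ge3$; take distinct $i,j,a$ in it. The vectors $i_Aj$ and $i_Ba$ have values $i,a$ on $A$, values $j,i$ on $B$, and values $j,a$ elsewhere. They are adjacent and both have color $h(i)$.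

For two coordinates, (a) already proves the lemma. In general (a) and (b) do not suffice, as they hold for the majority rule; the next step excludes it.

\emph{(c) If $\mathcal T$ is the disjoint union of $A_0,A_1,A_2$, then one of the three parts is winning.} Otherwise all three complements are winning by (a). Let $K=K_{A_0^c}\cap K_{A_1^c}\cap K_{A_2^c}$, so $|K|\ge r-3s\ge2$. For $a,d\in K$, every vector equal to $a$ on two of the parts and to $d$ on the third has color $h(a)$. For $i\in[r]$ let $v_i$ be the vector equal to $i+\beta$ modulo $r$ on $A_\beta$, $\beta=0,1,2$. Fix $i$ and $a\in K$. The numbers $i,i+1,i+2$ are distinct modulo $r$, so on some two of the parts the value of $v_i$ is not $a$. Choose $d\in K$ different from the value of $v_i$ on the third part. The vector equal to $a$ on the two parts and to $d$ on the third is adjacent to $v_i$ and has color $h(a)$. Hence $c(v_i)\notin h(K)$ for all $i$. The vectors $v_1,\dots,v_r$ are pairwise adjacent, so $r\le(r+s)-|K|\le4s$, contrary to the hypothesis.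

Let $A$ be an inclusion-minimal winning set; it is nonempty. If $|A|\ge2$, split it into nonempty disjoint sets $A_1,A_2$. By (c) one of $A_1,A_2,A^c$ is winning, which contradicts minimality or (b). So $A$ is a singleton.
\end{proof}

\section{From all cliques to one clique}\label{sec:reduction}

To turn a compatible pair into a local coloring at $T^*$, we must replace the index $i$ by a full vector $m$ with $m_{T^*}=i$ for which all of $A_i$ is allowed. This requires, for each $T\ne T^*$, a value $m_T$ that $\psi_T$ does not use on the local configuration at $T^*$. So the configuration must show all $r$ colors under $\psi_{T^*}$ and miss several colors under every other $\psi_T$.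

\begin{definition}\label{def:template}
A \emph{template} is a core in which $D$ is $(\ell+1)$-partite and every vertex of $D$ lies in a $K_{\ell+1}$, together with sets $X_T$, $T\subseteq X_T\subseteq V(D)$, for $T\in\mathcal T$, such that
\begin{enumerate}
\item[(T1)] for each $T$, the local configuration formed by $D[X_T]$, $T$ and the restriction of $\psi_T$ satisfies (W) and (U);
\item[(T2)] $|\psi_{T'}(X_T\setminus T')|\le r-3\ell$ for all distinct $T,T'\in\mathcal T$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:template}
If $r\ge2\ell^2+9\ell+1$, then a template exists.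
\end{proposition}

We prove this in Section~\ref{sec:template}. If we could lift the $r$ indices to $r$ pairwise adjacent vectors, restriction would give a local coloring at once. This is impossible: in a coordinate $T\ne T^*$ the $r$ vectors would take all values in $[r]$, including the $\psi_T$-color of a vertex of $T^*\setminus T$. Lemma~\ref{lem:selection} makes up for this. It shows that all but at most $2\ell-2$ indices have a free color that no other index uses, and only the remaining indices have to be lifted.

\begin{proposition}\label{prop:nopair}
If $r>4(\ell-1)$, then a template has no compatible pair.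
\end{proposition}

\begin{proof}
Let $(\varphi,c)$ be a compatible pair and $s=\ell-1\ge2$, so $n=r+s$. Apply Lemma~\ref{lem:selection} to $m\mapsto c(m,\emptyset)$ and obtain $T^*$, $K$ and $h$. Let $X=X_{T^*}$ and $\psi=\psi_{T^*}$, and let $A_i$, $\mathcal S_i$ refer to the local configuration at $T^*$. We construct a local coloring of it, contradicting (T1) and Proposition~\ref{prop:local}.

\emph{Lifts.} Fix $j_0\in K$. By (T2), for each $T\ne T^*$ at least $3\ell-1\ge2s+1$ elements of $[r]$ lie outside $\psi_T(X\setminus T)\cup\{j_0\}$; choose $2s+1$ distinct ones, $z_T^1,\dots,z_T^{2s+1}$. For $i\in[r]$ and $a\in[2s+1]$ let $m(i,a)$ be the vector with $T^*$-coordinate $i$ and $T$-coordinate $z_T^a$ for $T\ne T^*$. Then: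
\begin{enumerate}
\item[(F1)] \emph{$(m(i,a),S)\in V(\Gamma)$ for every $S\in\mathcal S_i$.} Let $x\in A_i$. If $x\notin T^*$, then $\psi(x)\ne i$. If $T\ne T^*$ and $x\notin T$, then $\psi_T(x)\in\psi_T(X\setminus T)$ differs from $z_T^a$. So $A_i\subseteq\operatorname{al}(m(i,a))$.
\item[(F2)] \emph{If $i\ne i'$, $a\ne a'$ and $S\cap S'=\emptyset$, then $c(m(i,a),S)\ne c(m(i',a'),S')$}, because the two vertices of $\Gamma$ are adjacent.
\item[(F3)] \emph{$c(m(i,a),S)\ne h(i')$ for every $i'\in K\setminus\{i\}$.} The vector $i'_{\{T^*\}}j_0$ differs from $m(i,a)$ at $T^*$ because $i'\ne i$, and elsewhere because $z_T^a\ne j_0$. So $(m(i,a),S)$ is adjacent to $(i'_{\{T^*\}}j_0,\emptyset)$, which has color $h(i')$.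
\end{enumerate}

\emph{Few indices need a lift.} Let $P$ be the set of $i\in K$ with $h(i)\notin\varphi(A_i)$, and let $J=[r]\setminus P$. We claim that $|J|\le2s$. For $j\in J\cap K$ choose $x_j\in A_j$ with $\varphi(x_j)=h(j)$ and put $S_j=\{x_j\}$, which lies in $\mathcal S_j$ because $\ell\ge3$; for $j\in J\setminus K$ put $S_j=\emptyset$. The sets $S_j$ are pairwise disjoint, since $h$ is injective. For every $j\in J$ and every $a$, the color $c(m(j,a),S_j)$ lies outside $h(K)$: it avoids $h(K\setminus\{j\})$ by (F3), and for $j\in K$ it avoids $h(j)=\varphi(x_j)$ by compatibility. If $J$ had $2s+1$ elements $j_1,\dots,j_{2s+1}$, the colors $c(m(j_a,a),S_{j_a})$ would be distinct by (F2). But at most $(r+s)-(r-s)=2s$ colors lie outside $h(K)$.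

\emph{The local coloring.} Choose distinct $a(j)\in[2s+1]$ for $j\in J$. Restrict $\varphi$ to $X$ and define, for $S\in\mathcal S_i$,
\[
c_i(S)=\begin{cases} h(i) & \text{if } i\in P,\\ c(m(i,a(i)),S) & \text{if } i\in J,\end{cases}
\]
which makes sense by (F1). Condition (L1) holds for $i\in P$ because $h(i)\notin\varphi(A_i)$, and for $i\in J$ by compatibility. Condition (L2) holds for $i,i'\in P$ because $h$ is injective, for $i\in J$, $i'\in P$ by (F3), and for $i,i'\in J$ by (F2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r=k-\ell\ge2\ell^2+9\ell+1>4(\ell-1)$. Take a template from Proposition~\ref{prop:template} and let $G$ be the graph of Section~\ref{sec:extension}. By Proposition~\ref{prop:nopair} and Lemma~\ref{lem:G}(c), $\chi(G)\ge n+1=k$. By Lemma~\ref{lem:G}(b), $\chi(G-T)\le k-\ell$ for every $K_\ell$ $T$, and so $\chi(G)\le k$. Since $D$ is $(\ell+1)$-partite and contains a $K_{\ell+1}$, Lemma~\ref{lem:G}(a) gives $\omega(G)=\ell+1<k$. Lemma~\ref{lem:reduction} yields a $K_\ell$-critical induced subgraph $G'$ with $\chi(G')=k$. It contains $D$, because every vertex of $D$ lies in a $K_\ell$, so $\omega(G')=\ell+1$.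
\end{proof}

The construction breaks down for $\ell=2$: a $K_{\ell-1}$-free set $S$ is then empty, so $Y$ is not joined to $D$, and the edges of $Y$ are themselves copies of $K_\ell$.

\section{Construction of the template}\label{sec:template}

Adding the vertices required by (W) and (U) one clique at a time does not terminate, since each new $w_a$ creates new $\ell$-cliques with the same needs. A random $(\ell+1)$-partite graph supplies these vertices for all cliques at once. For (T2) we arrange two things: distinct sets $X_T$ share few vertices, and $\psi_T$ uses a fixed small set of colors outside $X_T$. The second is possible if every vertex outside $X_T$ has few neighbors in $X_T\setminus T$. The vertices $u$ below serve only (U), and a reader interested in $\ell\ge4$ may ignore them.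

\begin{proof}[Proof of Proposition~\ref{prop:template}]
All constants implied by $O(\cdot)$ depend only on $\ell$ and $r$, and $N$ is large in terms of $\ell$ and $r$.

\emph{The graph $D$.} Take parts $V_0,\dots,V_\ell$ of size $N$ and join each pair of vertices in different parts independently with probability $p=N^{-1/(2\ell)}$. A \emph{transversal} is a set $R$ of $\ell$ vertices in $\ell$ different parts, not necessarily a clique. Let $V_{\mu(R)}$ be the part it misses and $C(R)$ the set of common neighbors of $R$ in $V_{\mu(R)}$. We want:
\begin{enumerate}
\item[(R1)] $|C(R)|\ge\frac12N^{1/2}$ for every transversal $R$;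
\item[(R2)] for every transversal $R$ and every $y\notin V_{\mu(R)}\cup R$, at most $2N^{1/2-1/(2\ell)}$ vertices of $C(R)$ are adjacent to $y$.
\end{enumerate}
The two quantities are binomial with means $Np^\ell=N^{1/2}$ and $Np^{\ell+1}=N^{1/2-1/(2\ell)}\ge N^{1/3}$. The Chernoff bounds state that a binomial variable $\xi$ with mean $\lambda$ satisfies $\Pr[\xi\le\lambda/2]\le\exp(-\lambda/8)$ and $\Pr[\xi\ge2\lambda]\le\exp(-\lambda/3)$. So each single requirement fails with probability at most $\exp(-N^{1/2}/8)$ or $\exp(-N^{1/3}/3)$, and there are $O(N^{\ell+1})$ requirements. Fix a graph $D$ satisfying (R1) and (R2).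

A clique of size at most $\ell$ extends into any part it misses: complete it to a transversal missing that part and apply (R1). So every vertex lies in a $K_{\ell+1}$. Every $T\in\mathcal T$ is a transversal, and $|\mathcal T|\le(\ell+1)N^\ell$.

\emph{Random picks.} We choose the sets $X_T$ one after another, in some order of $\mathcal T$. For the current $T$ we pick vertices in sequence. First pick $w_1,\dots,w_r$, each uniformly from $C(T)$. Then, for all $a\ne b$ in $[r]$ and $t\in T$, pick $u_{a,b,t}$ uniformly from $C\bigl((T\setminus\{t\})\cup\{w_a\}\bigr)$; the set $(T\setminus\{t\})\cup\{w_a\}$ is a transversal missing the part of $t$. Each pick is uniform on its set given all earlier picks. There are $B=r+\ell r(r-1)$ picks. Let $W_T$ and $U_T$ be the sets of $w$'s and $u$'s, and $X_T=T\cup W_T\cup U_T$, so $|X_T|\le\ell+B$.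

Pick number $\sigma$ is uniform on $C(R_\sigma)$, where $R_\sigma\subseteq T\cup W_T$ is a transversal determined by the earlier picks. Put $\varepsilon=4N^{-1/(2\ell)}$. Given the earlier picks,
\begin{enumerate}
\item[(P1)] the pick lies in a given set $F$ with probability at most $2|F|N^{-1/2}$, by (R1);
\item[(P2)] the pick is adjacent to a given vertex $y\notin R_\sigma$ with probability at most $\varepsilon$: it is $0$ if $y\in V_{\mu(R_\sigma)}$, and otherwise at most $2N^{1/2-1/(2\ell)}/(\frac12N^{1/2})$ by (R1) and (R2).
\end{enumerate}
If events $E_1,\dots,E_B$ are such that $E_\sigma$ is determined by the first $\sigma$ picks and has probability at most $q$ given the earlier picks, then any fixed $2\ell+1$ of them occur together with probability at most $q^{2\ell+1}$, so more than $2\ell$ occur with probability at most $\binom{B}{2\ell+1}q^{2\ell+1}$. The exponent $2\ell+1$ is chosen so that $\varepsilon^{2\ell+1}$ beats a union bound over vertices and $N^{-(2\ell+1)/2}$ beats a union bound over cliques. We require four properties.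
\begin{enumerate}
\item[(G1)] \emph{The picks are distinct and not in $T$.} By (P1), with $F$ the union of $T$ and the earlier picks, this fails with probability $O(N^{-1/2})$.
\item[(G2)] \emph{No $u_{a,b,t}$ is adjacent to a $w_{a'}$ with $a'\ne a$ or to another $u$.} Let $y$ be the outcome of a pick made before $u_{a,b,t}$, other than the pick $w_a$. If (G1) holds, then $y\notin T\cup\{w_a\}$. By (P2), the event that $y\notin T\cup\{w_a\}$ and $u_{a,b,t}$ is adjacent to $y$ has probability at most $\varepsilon$. So (G1) holds and (G2) fails with probability at most $B^2\varepsilon$.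
\item[(G3)] \emph{Every $y\notin X_T$ is adjacent to at most $2\ell$ picks.} Fix $y\in V(D)$ and let $E_\sigma$ be the event that $y\notin R_\sigma$ and pick $\sigma$ is adjacent to $y$. By (P2), more than $2\ell$ of these occur with probability at most $\binom{B}{2\ell+1}\varepsilon^{2\ell+1}=O(N^{-1-1/(2\ell)})$. If $y\notin X_T$, then $y\notin R_\sigma$ for all $\sigma$, so $E_\sigma$ occurs whenever $y$ is adjacent to pick $\sigma$. Summing over the $(\ell+1)N$ vertices $y$, (G3) fails with probability $O(N^{-1/(2\ell)})$.
\item[(G4)] \emph{For each earlier $T'$, at most $2\ell$ picks lie in $X_{T'}$.} For fixed $T'$, (P1) bounds the failure probability by $\binom{B}{2\ell+1}\bigl(2(\ell+B)N^{-1/2}\bigr)^{2\ell+1}=O(N^{-\ell-1/2})$. Summing over $O(N^\ell)$ cliques $T'$ gives $O(N^{-1/2})$.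
\end{enumerate}
The total failure probability is $O(N^{-1/(2\ell)})$, uniformly in $T$ and in the earlier choices, so for large $N$ suitable picks exist at every step. Fix them. If $T\ne T'$ and $T$ is the later of the two, then $X_T\cap X_{T'}$ consists of at most $\ell$ vertices of $T$ and at most $2\ell$ picks, so
\begin{equation}\label{eq:overlap}
|X_T\cap X_{T'}|\le3\ell\qquad\text{for all distinct } T,T'\in\mathcal T .
\end{equation}

\emph{The colorings.} Fix, once for all $T$, pairwise disjoint sets $B_0,\dots,B_\ell\subseteq[r]$ of size $2\ell+1$; this is possible since $(\ell+1)(2\ell+1)=2\ell^2+3\ell+1\le r$. Put $\psi_T(w_a)=a$ and $\psi_T(u_{a,b,t})=b$, which is well defined by (G1). The $w$'s lie in one part, so by (G2) every edge inside $W_T\cup U_T$ joins some $w_a$ to some $u_{a,b,t}$, and $a\ne b$. Give each $y\in V_j\setminus X_T$ a color of $B_j$ that is not used on its at most $2\ell$ neighbors in $W_T\cup U_T$, using (G3). Adjacent vertices outside $X_T$ lie in different parts and receive colors from disjoint sets. Hence $\psi_T$ is a proper coloring of $D-T$.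

Property (T1) holds by construction. For (T2), let $x\in X_T\setminus T'$. If $x\notin X_{T'}$, then $\psi_{T'}(x)\in B_0\cup\dots\cup B_\ell$; otherwise $x$ is one of the at most $3\ell$ vertices in \eqref{eq:overlap}. Therefore
\[
|\psi_{T'}(X_T\setminus T')|\le(2\ell^2+3\ell+1)+3\ell\le r-3\ell,
\]
where the last inequality is the hypothesis $r\ge2\ell^2+9\ell+1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{LT}
Sean Longbrake and Juvaria Tariq,
\emph{Some Cases of the Erd\H{o}s-Lov\'asz Tihany Conjecture for Claw-free Graphs},
arXiv:2406.15164 (2024).

\end{thebibliography}
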